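\title{Algebraic intersection versus systole on translation surfaces: the sharp constant is $2$}

\begin{abstract}
For a closed surface $X$ with a metric, $\mathrm{KVol}(X)$ measures how large the algebraic intersection number of two closed curves can be compared with the product of their lengths, and $\mathrm{SysVol}(X)$ is the area divided by the square of the homological systole. We prove that $\mathrm{KVol}(X)\le 2\,\mathrm{SysVol}(X)$ for translation surfaces, and more generally for Riemannian surfaces with Euclidean cone points, and we construct translation surfaces of every genus $g\ge2$ for which equality holds. Hence the conjectured inequality $\mathrm{KVol}\le\frac{2}{\sqrt3}\,\mathrm{SysVol}$ for translation surfaces holds in genus $1$ and fails in every higher genus. The upper bound combines a cut-and-paste argument with a packing of diamonds in a flat torus; the examples are chains of flat cylinders.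
\end{abstract}

\section{Introduction}

A \emph{translation surface} is a connected, closed, oriented surface $X$ obtained from finitely many Euclidean polygons in the plane by gluing their sides in pairs, where the two sides of a pair are parallel, have the same length, have opposite outward normals, and are identified by a translation. Equivalently, $X$ is a closed Riemann surface with a nonzero holomorphic $1$-form $\omega$, equal to $dx+i\,dy$ in the polygons. The Euclidean metric of the polygons gives $X$ a flat metric with finitely many cone points.

A \emph{closed curve} is an oriented, piecewise smooth closed curve of positive length. We write $l(\alpha)$ for its length, $[\alpha]\in H_1(X;\mathbb Z)$ for its homology class, $\mathrm{Int}(\alpha,\beta)$ for the algebraic intersection number of two closed curves, and $\mathrm{Vol}(X)$ for the area of $X$. Since $\mathrm{Int}(\alpha,\beta)$ depends only on $[\alpha]$ and $[\beta]$, it counts crossings that no deformation can remove. The quantity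
\[
\mathrm{KVol}(X)=\mathrm{Vol}(X)\cdot\sup_{\alpha,\beta}\frac{\mathrm{Int}(\alpha,\beta)}{l(\alpha)\,l(\beta)},
\]
where the supremum is over all pairs of closed curves, measures how many such crossings can be bought with a given length. The \emph{homological systole} $\mathrm{sys}(X)$ is the infimum of $l(\alpha)$ over closed curves with $[\alpha]\ne0$, and the \emph{systolic volume} is
\[
\mathrm{SysVol}(X)=\frac{\mathrm{Vol}(X)}{\mathrm{sys}(X)^2}.
\]
Both quantities are unchanged when the metric is scaled. In an inequality between them the area cancels: $\mathrm{KVol}(X)\le c\,\mathrm{SysVol}(X)$ means that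
\begin{equation}\label{eq:c}
\mathrm{Int}(\alpha,\beta)\le c\,\frac{l(\alpha)}{\mathrm{sys}(X)}\cdot\frac{l(\beta)}{\mathrm{sys}(X)}\qquad\text{for all closed curves }\alpha,\beta .
\end{equation}
So the question is how often two curves can be forced to cross when length is measured in units of the systole. Two curves of length $\mathrm{sys}(X)$ that cross once require $c\ge1$. In the other direction, Massart and Muetzel \cite{MM} proved that $c=9$ works for all Riemannian surfaces.

On a flat torus everything can be computed (Section~\ref{sec:tori}): $\mathrm{KVol}=1$, and $\mathrm{SysVol}\ge\sqrt3/2$ with equality for the hexagonal torus. The best constant for flat tori is therefore $2/\sqrt3$. One may guess that no translation surface does better than the hexagonal torus, and this is the conjecture from the work of Boulanger and Pasquinelli \cite{BP} that we study: for every translation surface $X$,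
\begin{equation}\label{eq:conj}
\mathrm{KVol}(X)\le\frac{2}{\sqrt3}\,\mathrm{SysVol}(X).
\end{equation}

\begin{theorem}\label{thm:A}
For every $g\ge2$ there are translation surfaces $X$ of genus $g$ with $\mathrm{KVol}(X)\ge2\,\mathrm{SysVol}(X)$.
\end{theorem}

Since $2>2/\sqrt3$ and $0<\mathrm{SysVol}(X)<\infty$, the conjecture \eqref{eq:conj} is false. The constant $2$ is the correct one, and it also replaces the constant $9$ for Riemannian surfaces.

\begin{theorem}\label{thm:B}
For every translation surface $X$ one has $\mathrm{KVol}(X)\le2\,\mathrm{SysVol}(X)$. The same holds for every closed oriented surface of genus at least $1$ with a smooth Riemannian metric, or with a metric that is smooth Riemannian off a finite set $\Sigma$ and isometric to a Euclidean cone near each point of $\Sigma$.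
\end{theorem}

\begin{theorem}\label{thm:C}
Let $c_g$ be the supremum of $\mathrm{KVol}(X)/\mathrm{SysVol}(X)$ over translation surfaces $X$ of genus $g$. Then $c_1=2/\sqrt3$, attained exactly by hexagonal tori, and $c_g=2$ for all $g\ge2$, attained by the surfaces constructed in the proof of Theorem~\ref{thm:A}. So \eqref{eq:conj} holds for all translation surfaces of genus $g$ precisely when $g=1$.
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:B} both grow out of one configuration, two curves of length $\mathrm{sys}(X)$ with intersection number $2$, which we analyze by hand in Section~\ref{sec:model}.

\section{Conventions}\label{sec:conv}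

The \emph{Euclidean cone} of angle $\theta>0$ is $[0,\infty)\times\mathbb R/\theta\mathbb Z$ with the circle $r=0$ collapsed to a point, the apex, and with the metric $dr^2+r^2d\varphi^2$. A \emph{radial segment} is a segment on which $\varphi$ is constant. A \emph{cone surface} is a surface $X$ as in the second sentence of Theorem~\ref{thm:B}, where $\Sigma$ may be empty. On a translation surface of genus $g$ the cone angles are of the form $2\pi(m_j+1)$ with integers $m_j\ge0$, and the Gauss--Bonnet formula gives $\sum_j m_j=2g-2$. Hence $g\ge1$, and a translation surface is a cone surface.

On a cone surface, $0<\mathrm{sys}(X)<\infty$. Indeed, cover $X$ by open disks and let $\delta>0$ be a Lebesgue number of the cover; a closed curve of length less than $\delta$ lies in one disk and is null-homotopic. And the genus is at least $1$, so some closed curve has a nonzero class. By definition, every closed curve of length less than $\mathrm{sys}(X)$ is null-homologous.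

The intersection number is a bilinear, antisymmetric form on $H_1(X;\mathbb Z)$. If two classes are represented by smooth oriented closed curves, or unions of such, that meet transversally, then $\mathrm{Int}$ is the sum over the crossings of a sign, which is $+1$ when the tangent vectors of the first and the second curve form a positively oriented basis and $-1$ otherwise. So $|\mathrm{Int}|$ is at most the number of crossings, and $\mathrm{Int}(\alpha,\beta)\neq0$ forces $[\alpha]\ne0$. For paths $a,b$ we write $ab$ for ``$a$ followed by $b$'' and $a^{-1}$ for the reversed path; in homology computations these behave like the $1$-chains $a+b$ and $-a$.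

\section{Flat tori}\label{sec:tori}

A translation surface of genus $1$ has all $m_j=0$, so it is a flat torus $\mathbb C/\Lambda$ for a lattice $\Lambda$. It is \emph{hexagonal} if $\Lambda=\lambda(\mathbb Z+\mathbb Z e^{i\pi/3})$ for some $\lambda\in\mathbb C\setminus\{0\}$.

\begin{proposition}\label{prop:torus}
If $X=\mathbb C/\Lambda$, then $\mathrm{KVol}(X)=1$ and $\mathrm{SysVol}(X)\ge\sqrt3/2$, with equality if and only if $X$ is hexagonal.
\end{proposition}

\begin{proof}
A closed curve $\alpha$ lifts to a path in $\mathbb C$ whose endpoints differ by the \emph{holonomy} $u=\int_\alpha\omega\in\Lambda$. The map $[\alpha]\mapsto u$ is an isomorphism $H_1(X;\mathbb Z)\to\Lambda$, we have $l(\alpha)\ge|u|$, and for $u\neq0$ the closed geodesic $t\mapsto tu$, $0\le t\le1$, has length $|u|$. If $\alpha,\beta$ have holonomies $u,v$, then $\mathrm{Int}(\alpha,\beta)=\det(u,v)/\mathrm{Vol}(X)$, because both sides are bilinear and antisymmetric and both equal $1$ on a positively oriented basis of $\Lambda$. Thus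
\[
\mathrm{Vol}(X)\,|\mathrm{Int}(\alpha,\beta)|=|\det(u,v)|\le|u|\,|v|\le l(\alpha)\,l(\beta),
\]
and $\mathrm{KVol}(X)\le1$. A linear isomorphism carries $\Lambda$ to $\mathbb Z^2$, where rational slopes are dense, so the directions of vectors of $\Lambda$ are dense in the circle. Fix $u\in\Lambda\setminus\{0\}$ and choose $v_n\in\Lambda\setminus\{0\}$ whose directions tend to that of $iu$. Then $\det(u,v_n)/(|u||v_n|)\to1$, and the closed geodesics with these holonomies give $\mathrm{KVol}(X)=1$.

The second claim is Hermite's inequality in dimension $2$. The systole is the length of a shortest nonzero vector of $\Lambda$; after scaling and rotating, this vector is $1$. It is primitive, so $\Lambda=\mathbb Z+\mathbb Z\tau$ with $\operatorname{Im}\tau>0$, and after adding an integer to $\tau$ we have $|\operatorname{Re}\tau|\le\frac12$. Since $|\tau|\ge1$, we get $\mathrm{SysVol}(X)=\operatorname{Im}\tau\ge\sqrt3/2$, with equality if and only if $\tau=\pm\frac12+i\frac{\sqrt3}2$. Both values give the lattice $\mathbb Z+\mathbb Ze^{i\pi/3}$.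
\end{proof}

\section{Two shortest curves that meet twice}\label{sec:model}

Let $X$ be a translation surface and $s=\mathrm{sys}(X)$. The smallest configuration that forces $c\ge2$ in \eqref{eq:c} is a pair of curves of length $s$ with intersection number $2$. Suppose that $\alpha,\beta$ are simple closed curves of length $s$, each made of finitely many straight segments, that meet in exactly two points $P,Q$, and that $\mathrm{Int}(\alpha,\beta)=2$. These points cut $\alpha$ into arcs $a,c$ and $\beta$ into arcs $b,d$; orient all four from $P$ to $Q$ and name them so that $\alpha=ac^{-1}$ and $\beta=bd^{-1}$. Consider the four \emph{mixed curves} $ab^{-1}$, $ad^{-1}$, $cb^{-1}$, $cd^{-1}$.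

\smallskip
\emph{(i) No mixed curve is null-homologous.} Suppose $[ab^{-1}]=0$. Then $\alpha$ is homologous to $bc^{-1}$. The arc $c$ touches $\beta$ only at its ends. Push $b$ off $\beta$, inside a thin annulus around $\beta$, to the side on which $c$ leaves $P$, and cross $\beta$ once if $c$ reaches $Q$ from the other side. The result is homologous to $\alpha$ and crosses $\beta$ at most once, which contradicts $\mathrm{Int}(\alpha,\beta)=2$. Exchanging the names $a,c$ or $b,d$ only reverses orientations, so the other three cases follow.

\smallskip
\emph{(ii) All four arcs have length $s/2$.} By (i), $l(a)+l(b)\ge s$ and $l(c)+l(d)\ge s$. The left sides add up to $l(\alpha)+l(\beta)=2s$, so both are equalities. The same argument gives $l(a)+l(d)=l(c)+l(b)=s$. Hence $l(b)=l(d)$ and $l(a)=l(c)$.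

\smallskip
\emph{(iii) $P$ and $Q$ have cone angle at least $4\pi$.} Around $P$ the initial segments of the arcs of $\alpha$ alternate with those of $\beta$, since otherwise the curves could be pulled apart at $P$, leaving at most one crossing. Two consecutive segments belong to a mixed curve, which has length $s$ and a nonzero class. If the sector between them had angle less than $\pi$, a short chord across the sector would shorten the curve without changing its class. So each of the four sectors has angle at least $\pi$. The same holds at $Q$.

\smallskip
Step (i) is the mechanism behind Theorem~\ref{thm:B}: two crossings joined by an arc of $\alpha$ and an arc of $\beta$ of total length less than $s$ are wasteful, and one of them can be removed. Steps (ii) and (iii) explain why the configuration cannot occur on a torus, and they describe the most economical example: two points of cone angle exactly $4\pi$, where all sectors have angle $\pi$ and all four segments are therefore parallel, joined by four straight edges of equal length. It remains to build a surface around this graph without creating shorter curves. Tall cylinders do this.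

\section{The surfaces $X_{k,h}$}\label{sec:ex}

Fix an integer $k\ge1$ and a real number $h\ge2$. For $i\in\mathbb Z/k\mathbb Z$ let $C_i=\mathbb R/4\mathbb Z\times[0,h]$. Label the unit intervals of the boundary circles as follows:
\[
\begin{array}{l|cccc}
 & [0,1] & [1,2] & [2,3] & [3,4]\\ \hline
\text{top of } C_{i-1} & a & b & c & d\\
\text{bottom of } C_i & a & d & c & b
\end{array}
\]
Glue the top of $C_{i-1}$ to the bottom of $C_i$ by translations that match the labels; for $k=1$ the single cylinder is glued to itself (Figure~\ref{fig:X}). Cutting each cylinder into four $1\times h$ rectangles exhibits the result as a translation surface $X_{k,h}$ of area $4kh$. Let $G_i\subset X_{k,h}$ be the common image of the bottom of $C_i$ and the top of $C_{i-1}$.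

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!12] (0,0) rectangle (4,2);
\draw (0,0)--(0,2) (4,0)--(4,2);
\foreach \y in {0,2}{
  \foreach \x in {0,2}{
    \draw[very thick] (\x,\y)--(\x+1,\y);
    \draw[very thick,->] (\x+0.3,\y)--(\x+0.55,\y);
    \draw[very thick,dashed] (\x+1,\y)--(\x+2,\y);
    \draw[very thick,->] (\x+1.55,\y)--(\x+1.45,\y);}
  \foreach \x in {0,2,4}{\fill (\x,\y) circle (2pt);}
  \foreach \x in {1,3}{\draw[fill=white] (\x,\y) circle (2pt);}}
\foreach \x/\p/\q in {0.5/a/a,1.5/d/b,2.5/c/c,3.5/b/d}{
  \node[below=3pt] at (\x,0) {$\p$};
  \node[above=3pt] at (\x,2) {$\q$};}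
\end{tikzpicture}
\caption{The genus $2$ surface $X_{1,2}$: in a $4\times2$ rectangle, glue the vertical sides together and glue horizontal unit sides with the same label. The black points become one cone point $P$ and the white points one cone point $Q$, both of angle $4\pi$. The solid edges form a closed curve $\alpha=ac^{-1}$ and the dashed edges a closed curve $\beta=bd^{-1}$; arrows point from $P$ to $Q$.}
\label{fig:X}
\end{figure}

\begin{lemma}\label{lem:vertices}
Each $G_i$ is a graph with two vertices $P,Q$, both of cone angle $4\pi$, and four edges $a,b,c,d$ of length $1$, each joining $P$ to $Q$. Around each vertex the edges appear in the counterclockwise order $a,b,c,d$, with angle $\pi$ between consecutive edges. The genus of $X_{k,h}$ is $k+1$.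
\end{lemma}

\begin{proof}
For $x\in\mathbb Z/4\mathbb Z$ let $B_x$ be the point with abscissa $x$ on the bottom of $C_i$ and $T_x$ the one on the top of $C_{i-1}$. Each has a half-disk neighborhood in its cylinder. Turning counterclockwise, the half-disk at $B_x$ leads from the edge east of $x$ to the edge west of $x$ on the bottom, and the half-disk at $T_x$ leads from the edge west of $x$ to the edge east of $x$ on the top. Start at the west end of $a$. The half-disk at $B_0$ leads to $b=[3,4]$, at its east end; on the top this end of $b=[1,2]$ is $T_2$. The half-disk at $T_2$ leads to the west end of $c$, which on the bottom is $B_2$. The half-disk at $B_2$ leads to the east end of $d=[1,2]$, which on the top, where $d=[3,4]$, is $T_0$. The half-disk at $T_0$ leads back to the west end of $a$. This is the first line below; the second is obtained by the same rule, starting at the east end of $a$: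
\[
\begin{array}{ll}
P: & a\xrightarrow{\;B_0\;}b\xrightarrow{\;T_2\;}c\xrightarrow{\;B_2\;}d\xrightarrow{\;T_0\;}a,\\[2pt]
Q: & a\xrightarrow{\;T_1\;}b\xrightarrow{\;B_3\;}c\xrightarrow{\;T_3\;}d\xrightarrow{\;B_1\;}a.
\end{array}
\]
The two cycles use each of the eight points once, so there are exactly two vertices, $P$ at the even abscissas and $Q$ at the odd ones, each surrounded by four half-disks. The decomposition into $1\times h$ rectangles has $2k$ vertices, $4k$ horizontal and $4k$ vertical edges, and $4k$ faces. So $\chi=-2k$ and the genus is $k+1$.
\end{proof}

Orient the edges of $G_0$ from $P$ to $Q$ and put $\alpha=ac^{-1}$, $\beta=bd^{-1}$. These are simple closed curves of length $2$ that meet exactly in $P$ and $Q$.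

\begin{lemma}\label{lem:int}
$\mathrm{Int}(\alpha,\beta)=2$.
\end{lemma}

\begin{proof}
Near a cone point of angle $4\pi$ with polar coordinates $(r,\varphi)$, $\varphi\in\mathbb R/4\pi\mathbb Z$, the function $z=\sqrt r\,e^{i\varphi/2}$ is a holomorphic coordinate. It halves angles. Measure $\varphi$ from the edge $a$. By Lemma~\ref{lem:vertices}, at both vertices the edges $a,b,c,d$ become the half-axes in the directions $1,i,-1,-i$; thus $\alpha$ is the real axis, $\beta$ is the imaginary axis, and they cross transversally. At $P$, the curve $\alpha$ leaves along $a$ and $\beta$ leaves along $b$, so the directions are $(1,i)$ and the sign is $+1$. At $Q$, the curve $\alpha$ leaves along $c$ and $\beta$ leaves along $d$, so the directions are $(-1,-i)$ and the sign is again $+1$.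
\end{proof}

\begin{remark}
The edges $a,c$ point east and $b,d$ point west, so $\int_\alpha\omega=\int_\beta\omega=0$. On a torus the intersection number is determined by the holonomies; here two curves of zero holonomy intersect twice.
\end{remark}

\begin{lemma}\label{lem:sys}
$\mathrm{sys}(X_{k,h})=2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:int}, $[\alpha]\ne0$, so $\mathrm{sys}\le2$. Let $\gamma$ be a closed curve with $l(\gamma)<2$. We show that $\gamma$ is null-homotopic, by first confining it to a neighborhood of one graph $G_j$ and then to a contractible part of it.

Let $H\colon X_{k,h}\to\mathbb R/kh\mathbb Z$ be the height, equal to $ih+y$ on $C_i$. It is continuous and does not increase the length of curves. So $H(\gamma)$ is a compact connected set of measure at most $l(\gamma)<2\le h$, that is, the image of an interval $[u,v]$ with $v-u<h$. Choose $t\in(v,u+h)$ with $t\notin h\mathbb Z$. Then $[u,v]\subset(t-h,t)$, and $(t-h,t)$ contains exactly one multiple $jh$ of $h$. Put $\eta=t-jh\in(0,h)$. The curve $\gamma$ lies in the open set $U$ formed by the points of $C_j$ with $y<\eta$ and the points of $C_{j-1}$ with $y>\eta$. Sliding vertically, down in $C_j$ and up in $C_{j-1}$, is a deformation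 retraction of $U$ onto $G_j$. Let $r\colon U\to G_j$ be its final map. Then $\gamma$ is homotopic to $r\circ\gamma$.

For each open edge $e$ of $G_j$, the set $V_e=r^{-1}(e)$ is an open Euclidean rectangle $(0,1)\times(\eta-h,\eta)$, on which $r$ is the projection to the first factor. If $r\circ\gamma$ covers $e$, then the part of $\gamma$ in $V_e$ projects onto $(0,1)$ and has length at least $1$. The four rectangles are disjoint and $l(\gamma)<2$, so $r\circ\gamma$ covers at most one open edge. Hence it misses an interior point in each of three edges. The graph $G_j$ with these three points removed deformation retracts onto the fourth edge, so $r\circ\gamma$ is null-homotopic.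
\end{proof}

The hypothesis $h\ge2$ is used only to confine $\gamma$ to $U$. For $k=1$ it cannot be dropped: the vertical line $x=\frac12$ closes up after length $h$, and its class is nonzero because $H$ maps it homeomorphically onto $\mathbb R/h\mathbb Z$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X=X_{g-1,h}$ with $h\ge2$; it has genus $g$. By Lemma~\ref{lem:sys}, $\mathrm{SysVol}(X)=\mathrm{Vol}(X)/4$, and by Lemma~\ref{lem:int},
\[
\mathrm{KVol}(X)\ge\mathrm{Vol}(X)\,\frac{\mathrm{Int}(\alpha,\beta)}{l(\alpha)l(\beta)}=\frac{\mathrm{Vol}(X)}{2}=2\,\mathrm{SysVol}(X).\qedhere
\]
\end{proof}

For the surface $X_{1,2}$ of Figure~\ref{fig:X}, the area is $8$, $\mathrm{SysVol}=2$ and $\mathrm{KVol}\ge4$, while \eqref{eq:conj} would give $\mathrm{KVol}\le4/\sqrt3\approx2.31$.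

\section{The upper bound}\label{sec:upper}

Let $X$ be a cone surface and $s=\mathrm{sys}(X)$. By \eqref{eq:c}, Theorem~\ref{thm:B} follows from the inequality
\begin{equation}\label{eq:main}
|\mathrm{Int}(\alpha,\beta)|\le\frac{2\,l(\alpha)\,l(\beta)}{s^2}\qquad\text{for all closed curves }\alpha,\beta .
\end{equation}
The plan is to remove wasteful crossings as in step (i) of Section~\ref{sec:model} until none is left, and then to count the remaining crossings, which are far apart along the curves. The difficulty is that an arc pushed off $\beta$ may now cross the rest of $\alpha$. Such self-crossings can be resolved, but the resolution may disconnect the curve. We therefore work with disjoint unions of simple curves from the start.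

\subsection{Multicurves and general position}

A \emph{multicurve} is a finite, possibly empty, disjoint union $A$ of smooth oriented simple closed curves in $X\setminus\Sigma$; its class $[A]$ and its length $l(A)$ are the sums over the components. A \emph{transverse pair} $(A,B)$ consists of two multicurves that meet transversally. Then $N(A,B)=\#(A\cap B)$ is finite and $|\mathrm{Int}(A,B)|\le N(A,B)$.

\emph{Oriented smoothing.} At a transverse double point of smooth oriented curves, choose a chart in which the two branches are the coordinate axes, oriented positively. In the square $[-\rho,\rho]^2$, replace them by two disjoint smooth arcs, one from $(-\rho,0)$ to $(0,\rho)$ in the second quadrant and one from $(0,-\rho)$ to $(\rho,0)$ in the fourth, fitting smoothly to the axes, of length $O(\rho)$. The double point disappears. The old and new $1$-chains differ by a cycle supported in a disk, so the homology class is preserved, and the length changes by $O(\rho)$.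

\begin{lemma}\label{lem:gp}
For closed curves $\alpha,\beta$ and $\varepsilon>0$ there is a transverse pair $(A,B)$ with $[A]=[\alpha]$, $[B]=[\beta]$, $l(A)\le l(\alpha)+\varepsilon$ and $l(B)\le l(\beta)+\varepsilon$.
\end{lemma}

\begin{proof}
A piecewise smooth curve may stop, backtrack, or hit $\Sigma$ infinitely often, so we first replace it by a broken geodesic. Cover $X$ by open disks of two kinds. A point $x\notin\Sigma$ has a convex neighborhood $D$ in the Riemannian surface $X\setminus\Sigma$: a disk in which any two points are joined by a geodesic segment in $D$ that is no longer than any curve in $X\setminus\Sigma$ with the same endpoints. For $x\in\Sigma$ let $D$ be a ball around the apex of the cone. Let $(r_1,\varphi_1)$, $(r_2,\varphi_2)$ be points of $D$, at angular distance $\psi=\operatorname{dist}(\varphi_1,\varphi_2)$ in $\mathbb R/\theta\mathbb Z$. If $r_1,r_2>0$ and $\psi<\pi$, join them by the straight segment in the sector of angle $\psi$ between them, which avoids the apex; otherwise join them radially through the apex. This path lies in $D$. It is shortest, because the map $(r,\varphi)\mapsto r\exp\bigl(i\min\{\operatorname{dist}(\varphi,\varphi_1),\pi\}\bigr)$ to the plane does not increase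 lengths, and the distance between the images of the two points is the length of the path.

Subdivide $\alpha$ into finitely many arcs, each in one disk $D$, and replace each arc by the path just described. The new curve is homotopic to $\alpha$ and not longer. If it is a point, then $[\alpha]=0$ and we take $A=\varnothing$. Otherwise, after omitting constant pieces, it consists of finitely many geodesic segments, and it passes through $\Sigma$ finitely often, arriving and leaving radially. At each passage through a cone point of angle $\theta$, replace the part at distance less than $\rho$ from the apex by an arc of the circle $r=\rho$. This is a homotopy inside a disk and adds at most $\theta\rho$ to the length.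

The curve now lies in $X\setminus\Sigma$ and consists of finitely many regular smooth arcs. At each corner, cusps included, work in a chart, delete the last piece of length $\rho$ of both arcs, and reconnect by two arcs of circles of radius $\rho$, tangent to the loose ends and turning left, and their common tangent segment. This costs $O(\rho)$ in length and gives a $C^1$ immersion, which we approximate in $C^1$ by a smooth one. Treat $\beta$ in the same way. By transversality, an immersion of a compact $1$-manifold into a surface is a $C^1$ limit of smooth immersions whose only multiple points are finitely many transverse double points; $C^1$-close curves are homotopic and have close lengths. Apply this to the two curves together. Finally, smooth the self-crossings of each curve, in squares small enough to miss the other curve.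
\end{proof}

\subsection{Removing a crossing}

\begin{lemma}\label{lem:surgery}
Let $(A,B)$ be a transverse pair, $A_0$ and $B_0$ components of $A$ and $B$, and $p\ne q$ points of $A_0\cap B_0$. Let $a\subset A_0$ and $b\subset B_0$ be arcs with endpoints $p,q$ and $l(a)+l(b)<s$. Then for every $\varepsilon>0$ there is a transverse pair $(A',B')$ with $[A']=[A]$, $[B']=[B]$, $l(A')\le l(A)+\varepsilon$, $l(B')\le l(B)+\varepsilon$ and $N(A',B')<N(A,B)$.
\end{lemma}

\begin{proof}
We replace the longer of the two arcs by a parallel copy of the shorter, so that no length is gained. The statement is symmetric in $A$ and $B$, so assume $l(b)\le l(a)$ and take $B'=B$. Name the points so that $a$ runs from $p$ to $q$ in the orientation of $A_0$, orient $b$ from $p$ to $q$, and let $a^c$ be the complementary arc of $A_0$, from $q$ to $p$. The closed curve $ab^{-1}$ has length less than $s$, so it is null-homologous. As chains, $a^c+b=(a+a^c)-(a-b)$. Hence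
\[
[a^cb]=[A_0],\qquad l(a^cb)=l(A_0)-l(a)+l(b)\le l(A_0).
\]

\emph{Coordinates near $B_0$.} Let $x_1,\dots,x_n$ be the points of $A\cap B_0$. Since $X$ is oriented, $B_0$ has a left side. With a partition of unity, build a vector field near $B_0$ that points to the left of $B_0$ along $B_0$ and is tangent to $A$ near each $x_i$. Its flow, run for a short time and rescaled, gives an embedding of $W=\mathbb R/\mathbb Z\times(-1,1)$ in $X\setminus\Sigma$, with coordinates $(\vartheta,r)$ and $B_0=\{r=0\}$, in which small arcs of $A$ around the $x_i$ lie on the fibers $\{\vartheta_i\}\times(-1,1)$. The rest of $A$ and the other components of $B$ are compact and disjoint from $B_0$. So for a short enough time, $W\cap B=B_0$ and $W\cap A$ is the union of the fibers over $\vartheta_1,\dots,\vartheta_n$. Let $\vartheta_p,\vartheta_q$ be the coordinates of $p,q$, and let $J$ be the interval from $\vartheta_p$ to $\vartheta_q$ that parametrizes $b$. The arc $a^c$ reaches $p$ along a half-fiber on a side $\sigma_p\in\{\pm1\}$ of $B_0$ and leaves $q$ along a half-fiber on a side $\sigma_q$.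

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!12] (0,-1) rectangle (6,1);
\draw (0,0)--(6,0) node[right] {$B_0$};
\draw[very thick] (1,0)--(5,0);
\draw[thick,dotted] (1,0.4)--(1,-1) node[below] {$a$} (5,-0.4)--(5,1) node[above] {$a$};
\draw[thick] (2,-1)--(2,1) node[above] {$\vartheta_i$};
\draw[thick,->] (1,1) node[above] {$a^c$}--(1,0.4)--(3,0.4) .. controls (3.6,0.4) and (3.4,-0.4) .. (4,-0.4)--(5,-0.4)--(5,-1) node[below] {$a^c$};
\fill (1,0) circle (1.5pt) node[below left] {$p$} (5,0) circle (1.5pt) node[above right] {$q$};
\node[below] at (2.7,0) {$b$};
\end{tikzpicture}
\caption{Surgery in an annulus around $B_0$. The dotted part of $A_0$, which contains the crossings $p$ and $q$, is deleted and replaced by a path alongside the arc $b$. Here the remaining arc $a^c$ ends on opposite sides of $B_0$, so the path crosses $B_0$ once. Its crossing with the strand of $A$ over $\vartheta_i$ is then smoothed.}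
\label{fig:surgery}
\end{figure}

\emph{The new curve} (Figure~\ref{fig:surgery}). Fix a smooth function $\phi\colon J\to[-1,1]$. If $\sigma_p=\sigma_q$, let $\phi$ be the constant $\sigma_p$. If $\sigma_p\ne\sigma_q$, choose a closed subinterval in the interior of $J$ that contains no $\vartheta_i$, and let $\phi$ equal $\sigma_p$ before it and $\sigma_q$ after it, with exactly one zero, where $\phi'\neq0$. For $0<\delta<1$ let $b_\delta$ be the graph of $\delta\phi$, from $(\vartheta_p,\sigma_p\delta)$ to $(\vartheta_q,\sigma_q\delta)$. As $\delta\to0$ it converges to $b$ in $C^1$, so $l(b_\delta)\to l(b)$. Write $a^c=e_q\,m\,e_p$, where $e_q$ and $e_p$ are the pieces $|r|\le\delta$ of the two half-fibers, and let $A_0'=m\,b_\delta$. The paths $b_\delta$ and $e_p\,b\,e_q$ have the same endpoints and lie in the simply connected set $J\times(-1,1)$. So $A_0'$ is freely homotopic to $a^cb$, hence homologous to $A_0$, and $l(A_0')\le l(a^c)+l(b_\delta)\le l(A_0)+\varepsilon/2$ for small $\delta$.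

The curve $A_0'$ has two corners, at the ends of $b_\delta$, where a fiber meets a level $r=\pm\delta$ at a right angle in the coordinates $(\vartheta,r)$; round them. The multiple points of $A_0'\cup(A\setminus A_0)$ are the points where $b_\delta$ meets an undeleted fiber over some $\vartheta_i$ in the interior of $J$. They are transverse double points at height $r=\pm\delta$. Smooth them. All these changes take place in small squares disjoint from $B$ and add less than $\varepsilon/2$ to the length. The result is a multicurve $A'$ with $[A']=[A]$ and $l(A')\le l(A)+\varepsilon$.

\emph{Counting.} The set $A'\cap B$ is obtained from $A\cap B$ by deleting $a\cap B$, which contains $p$ and $q$, and adding at most one point, the zero of $\phi$, where the crossing is transverse. Thus $(A',B)$ is a transverse pair and $N(A',B)\le N(A,B)-2+1$.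
\end{proof}

\subsection{Packing diamonds}

Once Lemma~\ref{lem:surgery} no longer applies, two crossings of a component of $A$ with a component of $B$ are far apart in the sense that the distance along the first \emph{plus} the distance along the second is at least $s$. This is a separation condition for the $\ell^1$ metric on the product of the two circles, and it can be counted by area. For $L>0$ let $|\cdot|_L$ be the distance to $0$ in $\mathbb R/L\mathbb Z$.

\begin{lemma}\label{lem:pack}
Let $L,M\ge s>0$ and let $F\subset\mathbb R/L\mathbb Z\times\mathbb R/M\mathbb Z$ be a finite set such that $|t-t'|_L+|u-u'|_M\ge s$ for distinct points $(t,u),(t',u')$ of $F$. Then $\#F\le 2LM/s^2$.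
\end{lemma}

\begin{proof}
By the triangle inequality, the open balls of radius $s/2$ for the metric $|t-t'|_L+|u-u'|_M$ around the points of $F$ are disjoint. Each ball is a translate of the image of the diamond $\{|x|+|y|<s/2\}\subset\mathbb R^2$, which has diagonals of length $s$ and area $s^2/2$. Since $L,M\ge s$, the diamond lies in $(-\frac L2,\frac L2)\times(-\frac M2,\frac M2)$, which injects into the torus. So each ball has area $s^2/2$, and $\#F\cdot s^2/2\le LM$.
\end{proof}

The curves $\alpha,\beta$ of Section~\ref{sec:ex} show what equality looks like. There $L=M=s=2$, and arclength from $P$ sends $P,Q$ to $(0,0)$ and $(1,1)$ in $(\mathbb R/2\mathbb Z)^2$. In the square $[0,2]^2$ the diamond around $(1,1)$ has its vertices at the midpoints of the sides, and the four remaining corners form the diamond around $(0,0)$: the two diamonds tile the torus.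

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\alpha,\beta$ be closed curves and $\varepsilon>0$. Consider all transverse pairs $(A,B)$ with
\[
[A]=[\alpha],\quad[B]=[\beta],\quad l(A)<l(\alpha)+\varepsilon,\quad l(B)<l(\beta)+\varepsilon .
\]
Such pairs exist by Lemma~\ref{lem:gp}. Choose one with $N(A,B)$ minimal. The length conditions are strict, so Lemma~\ref{lem:surgery}, if it applied, would produce a pair of the same family with fewer crossings. Hence:
\begin{itemize}
\item[$(\ast)$] if $A_i,B_j$ are components of $A,B$, and $a\subset A_i$, $b\subset B_j$ are arcs joining the same two distinct points of $A_i\cap B_j$, then $l(a)+l(b)\ge s$.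
\end{itemize}
Lemma~\ref{lem:pack} requires long circles, since otherwise a diamond overlaps itself in the torus. Components of length less than $s$ are null-homologous, so we discard them; the homology classes, the length bounds and $(\ast)$ are preserved.

Fix remaining components $A_i,B_j$, of lengths $L,M\ge s$. Arclength parametrizations identify them with $\mathbb R/L\mathbb Z$ and $\mathbb R/M\mathbb Z$, and send each point of $A_i\cap B_j$ to a point $(t,u)$ of the product. For two distinct points, $|t-t'|_L$ and $|u-u'|_M$ are the lengths of the shorter arcs of $A_i$ and $B_j$ between them, so their sum is at least $s$ by $(\ast)$. Lemma~\ref{lem:pack} gives $\#(A_i\cap B_j)\le2\,l(A_i)\,l(B_j)/s^2$. This bound is bilinear in the lengths, so nothing is lost by summing over components: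
\[
|\mathrm{Int}(\alpha,\beta)|\le N(A,B)\le\frac2{s^2}\sum_{i,j}l(A_i)\,l(B_j)=\frac{2\,l(A)\,l(B)}{s^2}\le\frac{2(l(\alpha)+\varepsilon)(l(\beta)+\varepsilon)}{s^2}.
\]
Letting $\varepsilon\to0$ gives \eqref{eq:main}.
\end{proof}

\begin{remark}
The proof uses neither the translation structure nor any curvature condition. The cone structure at $\Sigma$ enters only in Lemma~\ref{lem:gp}, to push curves off $\Sigma$ at small cost. The orientation is needed to define $\mathrm{Int}$ and to give $B_0$ two sides. The systole enters twice, in Lemma~\ref{lem:surgery} and when short components are discarded, and both times only the vanishing of a homology class is needed.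
\end{remark}

\section{The constants $c_g$}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $g=1$, Proposition~\ref{prop:torus} gives $\mathrm{KVol}(X)/\mathrm{SysVol}(X)=1/\mathrm{SysVol}(X)\le2/\sqrt3$, with equality if and only if $X$ is hexagonal. For $g\ge2$, Theorem~\ref{thm:B} gives $c_g\le2$, and together with the proof of Theorem~\ref{thm:A} it shows that $\mathrm{KVol}(X_{g-1,h})=2\,\mathrm{SysVol}(X_{g-1,h})$ for every $h\ge2$. So $c_g=2$, and the supremum is attained. Finally, \eqref{eq:conj} holds for all translation surfaces of genus $g$ if and only if $c_g\le2/\sqrt3$, which happens only for $g=1$.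
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Julien Boulanger and Irene Pasquinelli,
\emph{Algebraic intersections on Bouw-M\"oller surfaces, and more general convex polygons},
arXiv:2409.01711 (2024).

\bibitem{MM}
Massart and Muetzel, Theorem~1.1 (the inequality $\mathrm{KVol}\le9\,\mathrm{SysVol}$ for Riemannian surfaces).

\end{thebibliography}
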